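\title{Graphs of large chromatic number whose cycles repeat every color}

\begin{abstract}
We prove a conjecture posed by Davies, Hatzel and Yepremyan: for all positive integers $m$ and $k$ there is a graph of chromatic number at least $k$ with a proper edge-coloring in which every cycle contains each color either not at all or more than $m$ times. Our graphs have girth at least $2m+2$, and for each fixed $m$ the least number of colors needed lies between $(1-o(1))k\ln k$ and $(2+o(1))k\ln k$. The vertices are the elements of a finite group generated by subgroups that behave like free factors for short alternating words, and the edges are random perfect matchings inside the cosets of these subgroups.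
\end{abstract}

\section{Introduction}

All graphs are finite and simple. An edge-coloring is \emph{proper} if any two edges that share a vertex receive different colors, that is, if every color class is a matching. For an integer $m\ge1$, we call a proper edge-coloring \emph{$m$-recurrent} if for every cycle $C$ and every color $c$ the number of edges of $C$ with color $c$ is either $0$ or greater than $m$. The following conjecture is posed in~\cite{DHY}.

\medskip
\noindent\textbf{Conjecture.} \emph{For all positive integers $m$ and $k$ there is a graph of chromatic number at least $k$ that has an $m$-recurrent coloring.}
\medskip

The case $m=1$ is known, even with a girth condition: for all positive integers $g$ and $k$ there is a graph of girth at least $g$ and chromatic number at least $k$ with a $1$-recurrent coloring.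

To see what the condition measures, fix a color $c$ with color class $E_c$, and let $G/c$ be the multigraph obtained from $G$ by contracting each component of $G-E_c$ to a single vertex. Its edge set is $E_c$, and we count a loop and a pair of parallel edges as cycles of lengths $1$ and $2$. \emph{A proper coloring is $m$-recurrent if and only if no $G/c$ has a cycle of length at most $m$.} Indeed, a cycle of $G$ with exactly $t\ge1$ edges of color $c$ projects to a closed walk of length $t$ in $G/c$ without repeated edges, and such a walk contains a cycle of length at most $t$. Conversely, a cycle of length $t$ in $G/c$ passes through $t$ distinct components of $G-E_c$, and joining its entry and exit vertices by a path inside each of them gives a cycle of $G$ with exactly $t$ edges of color $c$.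

So $1$-recurrence says that every edge of color $c$ joins two different components of $G-E_c$, and for larger $m$ these components must be put together like a tree up to distance about $m/2$, for every color at once. In the limit, when every $G/c$ is a forest, $G$ has no cycle at all and $\chi(G)\le2$. The first examples also have small chromatic number. The cube $\{0,1\}^d$, with each edge colored by its direction, is $1$-recurrent because every cycle uses every direction an even number of times, and for the same reason it is bipartite. A cycle of length $3r$ with $r>m$ odd, colored $1,2,3,1,2,3,\dots$, is $m$-recurrent and has chromatic number $3$. One might guess from this that the chromatic number is bounded. On the other side, graphs of large girth and large chromatic number, such as those in the known case above, show that being locally a tree does not bound $\chi$. But recurrence is not a local condition on $G$: a cycle that uses some color only once can be arbitrarily long, so it is not enough to destroy the short cycles.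

We prove the conjecture in a stronger form, in which a single color is replaced by a set of colors. Let $I$ be the set of colors and let $I=S\sqcup T$ be a partition into two nonempty sets. If a cycle $C$ uses colors from both $S$ and $T$, then $C$ splits cyclically into maximal paths with all colors in $S$, its \emph{$S$-segments}, alternating with equally many maximal paths with all colors in $T$, its \emph{$T$-segments}. We write $\alpha(G)$ for the independence number of $G$, the largest size of a set of pairwise nonadjacent vertices. The color classes of a proper vertex coloring are independent sets, so $\chi(G)\ge |V(G)|/\alpha(G)$.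

\begin{theorem}\label{thm:main}
Let $m,k\ge1$ be integers and let $d>2k(1+\ln k)$ be an integer. There is a finite $d$-regular graph $G$ with $\alpha(G)<|V(G)|/k$, and hence $\chi(G)\ge k+1$, and a proper edge-coloring of $G$ with $d$ colors such that, for every partition $S\sqcup T$ of the colors into nonempty sets, every cycle using colors from both $S$ and $T$ has more than $m$ $S$-segments.
\end{theorem}

\begin{corollary}\label{cor:conj}
The coloring in Theorem~\ref{thm:main} is $m$-recurrent, and $G$ has girth at least $2m+2$. In particular, the conjecture is true.
\end{corollary}

\begin{proof}
Let $C$ be a cycle that contains the color $c$. Two consecutive edges of $C$ have different colors, so $C$ uses colors from both $S=\{c\}$ and $T=I\setminus\{c\}$. Since the edges of color $c$ form a matching, every $S$-segment is a single edge, and so $C$ has more than $m$ edges of color $c$. Every cycle has at least two colors, each at least $m+1$ times, so its length is at least $2(m+1)$.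
\end{proof}

An $m'$-recurrent coloring is $m$-recurrent for all $m\le m'$. Applying the corollary with $m'=\max\{m,\lceil g/2\rceil-1\}$ therefore gives the conjecture with girth at least any prescribed $g$.

The number of colors in Theorem~\ref{thm:main} has the right order of magnitude. Let $f_m(k)$ be the least number of colors in an $m$-recurrent coloring of some graph of chromatic number at least $k$. For example, $f_m(3)=3$: the odd cycle above uses three colors, while in a proper coloring with two colors every cycle alternates and is even.

\begin{theorem}\label{thm:colors}
For every fixed $m\ge1$, as $k\to\infty$,
\[
(1-o(1))\,k\ln k\;\le\; f_m(k)\;\le\;\lfloor 2(k-1)(1+\ln(k-1))\rfloor+1=(2+o(1))\,k\ln k .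
\]
\end{theorem}

The proof of Theorem~\ref{thm:main} separates the two demands. The condition on cycles is enforced by a finite group and holds for a whole family of graphs on that group (Sections~\ref{sec:words}--\ref{sec:group}); the independence number is small for a random member of the family (Section~\ref{sec:random}). Theorem~\ref{thm:colors} is proved in Section~\ref{sec:colors}.

\section{Cycles as words in a group}\label{sec:words}

Since bad cycles can be arbitrarily long, we need a global invariant that rules them out. The cube suggests one: its vertices form the group $\mathbb{Z}_2^d$, an edge of color $c$ multiplies by the $c$-th generator, and a cycle spells a word equal to the identity. We keep this structure but change the group, so that a relation which alternates only a few times between $S$ and $T$ cannot occur.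

Let $\Gamma$ be a group and let $Q_c$ $(c\in I)$ be subgroups, with $|I|\ge2$. For $S\subseteq I$ let $\Gamma_S$ be the subgroup generated by the $Q_c$ with $c\in S$. We say that the family $(Q_c)$ is \emph{$m$-free} if for every partition $I=S\sqcup T$ into nonempty sets and every $t$ with $1\le t\le m$,
\begin{equation}\label{eq:free}
x_1y_1x_2y_2\cdots x_ty_t\ne1\quad\text{whenever all } x_i\in\Gamma_S\setminus\{1\}\text{ and all } y_i\in\Gamma_T\setminus\{1\}.
\end{equation}
The case $t=1$ says that $\Gamma_S\cap\Gamma_T=1$, because an element $x\ne1$ of the intersection would give the relation $x\cdot x^{-1}=1$. Taking $S=\{c\}$ we get $Q_c\cap Q_{c'}=1$ for $c\ne c'$.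

\begin{proposition}\label{prop:group}
Let $m\ge1$, let $I$ be a finite set with $|I|\ge2$, and let $Q_c$ $(c\in I)$ be nontrivial finite groups. There is a finite group $\Gamma$ that contains the $Q_c$ as an $m$-free family of subgroups.
\end{proposition}

We prove this in Section~\ref{sec:group}. First we show how it controls cycles. Suppose that $\Gamma$ is finite and every $Q_c$ has even order. For every $c\in I$ and every left coset $gQ_c$ choose a perfect matching of the set $gQ_c$ and give its edges the color $c$. We call the union of these matchings a \emph{coset matching graph}; its vertex set is $\Gamma$.

\begin{lemma}\label{lem:graph}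
Let $(Q_c)_{c\in I}$ be an $m$-free family of subgroups of even order in a finite group $\Gamma$, and let $d=|I|$. Every coset matching graph $G$ is a simple $d$-regular graph, properly colored with $d$ colors, and for every partition $I=S\sqcup T$ into nonempty sets, every cycle using colors from both $S$ and $T$ has more than $m$ $S$-segments.
\end{lemma}

\begin{proof}
An edge of color $c$ has the form $\{g,gq\}$ with $q\in Q_c\setminus\{1\}$. If a pair $\{g,h\}$ received two colors $c\ne c'$, then $g^{-1}h\ne1$ would lie in $Q_c\cap Q_{c'}=1$. So $G$ is simple. The left cosets of $Q_c$ partition $\Gamma$, so each color class is a perfect matching of $G$; hence $G$ is $d$-regular and the coloring is proper.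

Let $C$ be a cycle using colors from both $S$ and $T$, with exactly $t\ge1$ $S$-segments. Traverse $C$ once, starting at the first vertex $g$ of an $S$-segment. Traversing an edge of color $c$, in either direction, is right multiplication by an element of $Q_c$. So the successive segments multiply on the right by elements $x_1,y_1,\dots,x_t,y_t$ with $x_i\in\Gamma_S$ and $y_i\in\Gamma_T$. Each segment is a path with at least one edge and is not all of $C$, so its two ends are distinct vertices $h$ and $hx_i$ (or $hy_i$); thus all $x_i$ and $y_i$ differ from $1$. Since $C$ is closed, $gx_1y_1\cdots x_ty_t=g$. By~\eqref{eq:free}, $t>m$.
\end{proof}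

The segments may be arbitrarily long. This is why \eqref{eq:free} has to hold for all elements of $\Gamma_S$ and $\Gamma_T$, and not only for short products of elements of the $Q_c$.

\section{Chains}\label{sec:chains}

To show that a word is not the identity we let the group act on a finite set and find a point that the word moves. All actions are right actions: $z(gh)=(zg)h$. Consider two finite groups $A$ and $B$ and a word $x_1y_1\cdots x_ty_t$ with $x_i\in A\setminus\{1\}$ and $y_i\in B\setminus\{1\}$. We want $x_1$ to move a point across a copy of $A$, to a place where a fresh copy of $B$ is attached; then $y_1$ moves it across this copy, to a place where a fresh copy of $A$ is attached, and so on, so that the point never returns. Where no copy of $A$ is attached, $A$ simply fixes the point.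

\begin{definition}\label{def:chain}
An \emph{$(A,B)$-chain of length $\ell\ge1$} is given by \emph{pieces} $X_1,\dots,X_\ell$, which are alternately a copy of $A$ (an \emph{$A$-piece}) and a copy of $B$ (a \emph{$B$-piece}), starting with either type, together with \emph{exit points} $v_i\in X_i$ for $1\le i<\ell$ and \emph{entry points} $u_i\in X_i$ for $1<i\le\ell$, such that $u_i\ne v_i$ for $1<i<\ell$. Its underlying set $Z$ is obtained from the disjoint union of the pieces by identifying $v_i$ with $u_{i+1}$ for $1\le i<\ell$. The $\ell-1$ identified points are the \emph{joints}.
\end{definition}

Because $u_i\ne v_i$, the pairs $\{v_i,u_{i+1}\}$ are pairwise disjoint. So every piece embeds in $Z$, and every point of $Z$ either lies in exactly one piece or is a joint and lies in exactly two pieces, which are consecutive and hence of different types. In particular distinct $A$-pieces are disjoint in $Z$, and we may let $A$ act on $Z$ by right multiplication on each $A$-piece, fixing every point that lies in no $A$-piece. The group $B$ acts in the same way through the $B$-pieces. If $u_i=v_i$ were allowed, the pieces $X_{i-1}$ and $X_{i+1}$, which have the same type, would share a point and the action on it would be defined twice.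

\begin{lemma}[Walking along a chain]\label{lem:walk}
Let $t\ge1$, and let $x_i\in A\setminus\{1\}$ and $y_i\in B\setminus\{1\}$ for $1\le i\le t$. There are an $(A,B)$-chain $Z$ of length $2t$ and a point $z\in Z$ that is not fixed by applying $x_1,y_1,\dots,x_t,y_t$ in this order.
\end{lemma}

\begin{proof}
Let $X_{2i-1}$ be a copy of $A$ and $X_{2i}$ a copy of $B$. Take all entry points equal to $1$, and take the exit points $v_{2i-1}=x_i$ for $i\le t$ and $v_{2i}=y_i$ for $i<t$. This is a chain because all $x_i$ and $y_i$ differ from $1$. Let $z$ be the point $1\in X_1$. The element $x_i$ sends $1\in X_{2i-1}$ to $x_i\in X_{2i-1}$, which is the point $1\in X_{2i}$. The element $y_i$ sends this to $y_i\in X_{2i}$, which for $i<t$ is the point $1\in X_{2i+1}$. So the image of $z$ is $y_t\in X_{2t}$. The only joint in $X_1$ is $x_1\ne1$, so $z$ lies in no piece other than $X_1$ and differs from its image.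
\end{proof}

\begin{example}[Two involutions]\label{ex:two}
Let $A=\{1,a\}$ and $B=\{1,b\}$. Draw each piece as an edge labeled $a$ or $b$. A chain of length $\ell$ is then a path on points $0,1,\dots,\ell$ with alternating labels, and $a$ and $b$ swap the ends of the edges that carry their label. If the first edge is labeled $a$, then $ab$ moves up the even points in steps of two, turns at the top end, comes down the odd points, and sends $1$ to $0$; for $\ell=3$ this is $0\mapsto2\mapsto3\mapsto1\mapsto0$. So $ab$ is a single cycle of length $\ell+1$. If the first edge is labeled $b$, the same holds for $ba=(ab)^{-1}$.

Let $\Gamma$ be the permutation group generated by $a$ and $b$ on the disjoint union of all chains of length at most $2m$. The order of $ab$ in $\Gamma$ is $r=\operatorname{lcm}(2,3,\dots,2m+1)$, so $\Gamma$ is the dihedral group of order $2r$; for $m=1$ it has order $12$. Since $r>m$, the family $A,B$ is $m$-free. The only coset matching graph is the cycle of length $2r$ with alternating colors.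
\end{example}

For $|I|=2$ this argument proves Proposition~\ref{prop:group} in general: let $\Gamma$ be generated by the actions of the two groups on all chains of length at most $2m$, and apply Lemma~\ref{lem:walk}. For $|I|\ge3$ there is a circularity. To handle the partition $S\sqcup T$ we need chains whose pieces are copies of $\Gamma_S$ and $\Gamma_T$, but these are subgroups of the group $\Gamma$ that we are trying to build. We therefore build the groups $\Gamma_S$ first, by induction on $|S|$. The danger is that the chains used for one partition enlarge the subgroups needed for another one. The case of three involutions shows both the danger and the cure.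

\begin{example}[Three involutions]\label{ex:three}
Let the three groups be generated by involutions $a,b,c$. Suppose that for each pair of letters we have chosen a dihedral group $\Gamma_{ab},\Gamma_{ac},\Gamma_{bc}$, and let $\Gamma$ be generated by the actions of $a,b,c$ on all chains of length at most $2m$ for the three partitions $ab\,|\,c$, $ac\,|\,b$, $bc\,|\,a$. In a chain for $ab\,|\,c$, a copy of $\Gamma_{ab}$ is drawn as a cycle with edges labeled alternately $a$ and $b$, and a copy of $\{1,c\}$ is an edge labeled $c$.

\emph{A choice that fails.} Let $m=1$ and let all three groups be Klein four-groups; this is enough for $1$-freeness of each pair. A $4$-cycle with a pendant $c$-edge is a chain of length $2$ for $ab\,|\,c$. Erasing its $b$-edges leaves a path consisting of an $a$-edge and a $c$-edge, on which $ac$ is a $3$-cycle. So $(ac)^2\ne1$ in $\Gamma$, and the subgroup generated by $a$ and $c$ is larger than $\Gamma_{ac}$. The element $(ac)^2$ is now a legitimate $x_i$ in~\eqref{eq:free} for the partition $ac\,|\,b$, but it acts trivially on every chain for that partition, and Lemma~\ref{lem:walk} says nothing about it.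

\emph{The choice that works.} Let all three groups be the dihedral groups of order $2r$ from Example~\ref{ex:two}. Take a chain of length at most $2m$ for $ab\,|\,c$ and erase its $b$-edges. An $a$-edge in $X_i$ now meets at most one $c$-edge $X_{i-1}$ and one $c$-edge $X_{i+1}$, at different ends. So each component is a path with alternating labels $a,c$ that takes at most one edge from each piece: it is a chain of length at most $2m$ for the pair $a,c$, and $(ac)^r$ acts trivially on it. The same argument, erasing $b$ again, applies to chains for $bc\,|\,a$, and on chains for $ac\,|\,b$ the element $(ac)^r$ acts through $\Gamma_{ac}$, where it is trivial. A single copy of $\Gamma_{ac}$ is a chain of length $1$, so $ac$ has order exactly $r$ in $\Gamma$. The subgroup generated by $a$ and $c$ is exactly $\Gamma_{ac}$, and Lemma~\ref{lem:walk} applies to all its nontrivial elements.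
\end{example}

The point of the example is that the class of all chains of bounded length is closed under passing to subgroups. This holds in general.

\begin{lemma}[Restriction]\label{lem:restrict}
Let $A'\le A$ and $B'\le B$ be subgroups and let $Z$ be an $(A,B)$-chain of length $\ell$. Then $Z$ is a disjoint union of subsets $O$, each of which is invariant under $A'$ and $B'$ and has a bijection onto an $(A',B')$-chain of length at most $\ell$ that commutes with the actions of $A'$ and of $B'$.
\end{lemma}

\begin{proof}
The orbits of $A'$ on an $A$-piece are the left cosets $xA'$, and $xg\mapsto g$ is a bijection $xA'\to A'$ that commutes with right multiplication by $A'$. The same holds for $B'$ on a $B$-piece. Call all these cosets, in all pieces, \emph{blocks}. A point of $Z$ lies in exactly one block for each piece that contains it.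

Let $H$ be the graph whose vertices are the blocks and which has one edge $e_i$ for each joint: $e_i$ joins the block of $X_i$ containing $v_i$ to the block of $X_{i+1}$ containing $u_{i+1}$. The only edges at blocks of $X_i$ are $e_{i-1}$ and $e_i$, and these share an end exactly when $u_i$ and $v_i$ lie in the same block. Hence every component of $H$ is a path $Y_p,Y_{p+1},\dots,Y_q$ with $Y_i\subseteq X_i$ and $1\le p\le q\le\ell$; see Figure~\ref{fig:blocks}.

Let $O=Y_p\cup\dots\cup Y_q$ and let $z\in O$. All blocks that contain $z$ belong to this component: there is only one unless $z$ is a joint, and then the two blocks are adjacent in $H$. This has two consequences. First, the sets $O$ of different components are disjoint; they cover $Z$ because the blocks do. Second, either $z$ lies in a block $Y_i$ inside an $A$-piece, where $A'$ acts by right multiplication, or $z$ lies in no $A$-piece of $Z$ at all and is fixed by $A'$. The same holds for $B'$. The blocks $Y_i$ and $Y_{i+1}$ share exactly the joint $v_i=u_{i+1}$, nonconsecutive blocks are disjoint, and $u_i\ne v_i$ for $p<i<q$ because then $1<i<\ell$. So the bijections of the blocks with $A'$ and $B'$ carry $O$, with both actions, to the $(A',B')$-chain of length $q-p+1\le\ell$ whose entry and exit points are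 the images of the $u_i$ $(p<i\le q)$ and the $v_i$ $(p\le i<q)$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!55] (3.9,0) ellipse (0.6 and 0.3);
\fill[gray!55] (6,0) ellipse (1.5 and 0.35);
\fill[gray!55] (8.1,0) ellipse (0.6 and 0.3);
\fill[gray!20] (9.9,0) ellipse (0.6 and 0.3);
\fill[gray!20] (11.1,0) ellipse (0.6 and 0.3);
\foreach \i in {1,2,3,4}{
  \draw[thick] (3*\i,0) ellipse (1.5 and 1.1);
  \node at (3*\i,1.4) {$X_{\i}$};
  \draw (3*\i,0.7) ellipse (0.6 and 0.2);
  \draw (3*\i,-0.7) ellipse (0.6 and 0.2);}
\foreach \x in {4.5,7.5,10.5}{\fill (\x,0) circle (0.07);}
\end{tikzpicture}
\caption{A chain of length $4$. The large ovals are the pieces, alternately copies of $A$ and $B$, glued at three joints (dots). The small ovals are left cosets of the subgroups $A'$ and $B'$. The two joints of $X_2$ lie in the same coset and those of $X_3$ do not, so under $A'$ and $B'$ the chain falls apart into a chain of length $3$ (dark), a chain of length $2$ (light), and chains of length $1$ (white).}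
\label{fig:blocks}
\end{figure}

\section{The group}\label{sec:group}

We now prove Proposition~\ref{prop:group}. To compare the groups built for different subsets of $I$, we realize all of them as quotients of subgroups of one group.

Let $F$ be the free product of the groups $Q_c$ $(c\in I)$. We use only its defining property: $F$ contains the $Q_c$ as subgroups, is generated by them, and every family of homomorphisms from the $Q_c$ to a group $H$ extends to a unique homomorphism $F\to H$. For $J\subseteq I$ let $F_J$ be the subgroup generated by the $Q_c$ with $c\in J$; thus $F_\emptyset=1$, $F_{\{c\}}=Q_c$ and $F_I=F$. The group $F_J$ has the same extension property for the $Q_c$ with $c\in J$: send the other factors to $1$, extend to $F$, and restrict to $F_J$. An action on a set $Z$ is a homomorphism to the group of permutations of $Z$. Hence, if $J=S\sqcup T$, then any action of $F_S$ and any action of $F_T$ on the same set extend to a unique action of $F_J$, with no compatibility condition.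

By induction on $|J|$ we define normal subgroups $N_J$ of finite index in $F_J$, put $\Gamma_J=F_J/N_J$, and prove the consistency property
\begin{equation}\label{eq:cons}
N_J\cap F_K=N_K\qquad\text{for all }K\subseteq J .
\end{equation}
It says that the homomorphism $F_K\to\Gamma_J$ has kernel $N_K$, so that the subgroup of $\Gamma_J$ generated by the images of the $Q_c$ with $c\in K$ is $\Gamma_K$, neither smaller nor larger. Once \eqref{eq:cons} is known for $J$, we regard $\Gamma_K$ as a subgroup of $\Gamma_J$.

For $|J|\le1$ put $N_J=1$; then \eqref{eq:cons} holds because both sides are trivial. Let $|J|\ge2$, and suppose that the construction and \eqref{eq:cons} are established for all proper subsets of $J$. A \emph{splitting} of $J$ is a partition $J=S\sqcup T$ into nonempty sets. On a $(\Gamma_S,\Gamma_T)$-chain, $F_S$ acts through $F_S\to\Gamma_S$ and $F_T$ acts through $F_T\to\Gamma_T$, and these actions extend to an action of $F_J$. A \emph{$J$-chain} is a $(\Gamma_S,\Gamma_T)$-chain of length at most $2m$, for some splitting of $J$, with this action. Let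
\[
N_J=\{\,w\in F_J : w \text{ acts trivially on every } J\text{-chain}\,\}.
\]
There are finitely many splittings, lengths and choices of entry and exit points, and every chain is finite. So $N_J$ is the kernel of the action of $F_J$ on a finite set, the disjoint union of all $J$-chains, and is normal of finite index. The bound on the length is what keeps the group finite: in Example~\ref{ex:two}, chains of all lengths would give $ab$ infinite order.

\begin{lemma}\label{lem:cons}
Property \eqref{eq:cons} holds for $J$.
\end{lemma}

\begin{proof}
For $K=J$ there is nothing to prove, and for $K=\emptyset$ both sides are trivial. Let $\emptyset\ne K\subsetneq J$.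

\emph{No collapse: $N_J\cap F_K\subseteq N_K$.} Let $w\in N_J\cap F_K$. For the splitting $J=K\sqcup(J\setminus K)$, a single copy of $\Gamma_K$ is a $J$-chain of length $1$. There $w$ acts as right multiplication by $wN_K$, and it acts trivially, so $w\in N_K$.

\emph{No growth: $N_K\subseteq N_J$.} Let $w\in N_K$ and let $Z$ be a $J$-chain for a splitting $J=S\sqcup T$. We show that $w$ acts trivially on $Z$.

Suppose first that $K$ lies on one side, say $K\subseteq S$; the roles of $S$ and $T$ are symmetric. By \eqref{eq:cons} for $S$ we have $w\in N_K\subseteq N_S$. So $w\in F_S$ acts through its image in $\Gamma_S$, which is $1$.

Otherwise $S'=K\cap S$ and $T'=K\cap T$ are both nonempty and form a splitting of $K$. By \eqref{eq:cons} for $S$, the group $F_{S'}$ acts on $Z$ through $F_{S'}\to\Gamma_{S'}\le\Gamma_S$, and by \eqref{eq:cons} for $T$, the group $F_{T'}$ acts through $F_{T'}\to\Gamma_{T'}\le\Gamma_T$. By Lemma~\ref{lem:restrict}, $Z$ is a disjoint union of invariant sets $O$, each in bijection with a $(\Gamma_{S'},\Gamma_{T'})$-chain of length at most $2m$, compatibly with the actions of $F_{S'}$ and $F_{T'}$. These two groups generate $F_K$, so the bijection commutes with the action of $F_K$, and its target is a $K$-chain. By the definition of $N_K$, the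 element $w$ acts trivially on every $K$-chain, hence on every $O$, hence on $Z$.
\end{proof}

The last case is where we use that $N_K$ was defined with all chains of length at most $2m$, with arbitrary entry and exit points and starting with either type: we have no control over which $K$-chains appear inside $Z$.

\begin{proof}[Proof of Proposition~\ref{prop:group}]
Let $\Gamma=\Gamma_I$. By \eqref{eq:cons} for $I$, the group $\Gamma$ contains $\Gamma_{\{c\}}=Q_c$ for each $c$, and for $S\subseteq I$ the subgroup generated by the $Q_c$ with $c\in S$ is $\Gamma_S=F_S/N_S$; so the notation agrees with that of Section~\ref{sec:words}. Let $I=S\sqcup T$ be a splitting, let $1\le t\le m$, and let $x_i\in\Gamma_S\setminus\{1\}$ and $y_i\in\Gamma_T\setminus\{1\}$. Choose preimages $\tilde x_i\in F_S$ and $\tilde y_i\in F_T$. The $(\Gamma_S,\Gamma_T)$-chain from Lemma~\ref{lem:walk} has length $2t\le2m$, so it is an $I$-chain, and $\tilde x_i,\tilde y_i$ act on it as $x_i,y_i$. Thus $\tilde x_1\tilde y_1\cdots\tilde x_t\tilde y_t$ moves a point and does not lie in $N_I$. Its image $x_1y_1\cdots x_ty_t$ in $\Gamma$ is not $1$.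
\end{proof}

\section{Random matchings in cosets}\label{sec:random}

It remains to find a coset matching graph with small independence number. The groups $Q_c$ must be large for this. In the group just constructed, the $I$-chain consisting of one copy of $Q_c$ gives a homomorphism $\Gamma\to Q_c$ that is the identity on $Q_c$ and trivial on the other $Q_{c'}$. If all $Q_c$ have order $2$, then applying this homomorphism to the word spelled by a cycle shows that $c$ occurs an even number of times; so the unique coset matching graph is bipartite, like the cube. When the $Q_c$ have large order $n$ this obstruction disappears, and there are many matchings to choose from.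

We choose them at random and use a union bound over all candidate independent sets. We have no control over $M=|\Gamma|$ or over the way in which cosets of different colors intersect, and we need none. The number of sets of size $s\approx M/k$ is at most $e^{s(1+\ln k)}$, and we shall see that each color independently leaves such a set without an edge with probability at most about $e^{-s/(2k)}$. Both quantities are exponential in $s$, and comparing the exponents gives the condition $d>2k(1+\ln k)$. The estimate for one coset is the following.

\begin{lemma}\label{lem:matching}
Let $W$ be a set of even size $n$ and let $U\subseteq W$ have size $j$. The probability that a uniformly random perfect matching of $W$ has no edge with both ends in $U$ is at most $\exp\bigl(-j(j-1)/(2n)\bigr)$.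
\end{lemma}

\begin{proof}
If $j>n/2$, the $j$ points of $U$ cannot have distinct partners among the $n-j<j$ points outside $U$, and the probability is $0$. Let $j\le n/2$. Order the points of $U$ and reveal their partners one after another. Suppose that the first $i$ points, where $0\le i\le j-1$, have partners outside $U$. Then the next point is still unmatched, and its partner is uniform among the other $n-1-2i\ge1$ unmatched points, of which $n-j-i$ lie outside $U$ and $j-1-i$ lie in $U$. Using $1-x\le e^{-x}$ and $n-1-2i\le n$, the probability in question is
\[
\prod_{i=0}^{j-1}\left(1-\frac{j-1-i}{n-1-2i}\right)\le\prod_{i=0}^{j-1}e^{-(j-1-i)/n}=e^{-j(j-1)/(2n)} .\qedhere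
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $d>2k(1+\ln k)\ge2$, we have $d\ge3$. Since $d/k>2(1+\ln k)$, there is an even integer $n>k$ with
\begin{equation}\label{eq:n}
d\left(\frac1k-\frac1n\right)>2(1+\ln k).
\end{equation}
Let $|I|=d$, let all $Q_c$ be cyclic of order $n$ (only the order matters), let $\Gamma$ be the group from Proposition~\ref{prop:group}, and put $M=|\Gamma|$. Choose the perfect matching of each coset $gQ_c$ uniformly at random, independently for all colors and cosets, and let $G$ be the resulting coset matching graph. By Lemma~\ref{lem:graph}, every outcome is $d$-regular, properly colored with $d$ colors, and has the required property for cycles. We show that some outcome has $\alpha(G)<M/k$.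

Let $s=\lceil M/k\rceil$ and fix $D\subseteq\Gamma$ with $|D|=s$. Fix a color $c$, and let $s_1,\dots,s_{M/n}$ be the sizes of the intersections of $D$ with the $M/n$ left cosets of $Q_c$. Then $\sum_j s_j=s$, and the Cauchy--Schwarz inequality gives $s^2\le (M/n)\sum_j s_j^2$. By Lemma~\ref{lem:matching} and the independence of the cosets, the probability that $D$ spans no edge of color $c$ is at most
\[
\exp\left(-\frac{1}{2n}\sum_j (s_j^2-s_j)\right)\le\exp\left(-\frac1{2n}\left(\frac{s^2n}{M}-s\right)\right)=\exp\left(-\frac s2\left(\frac sM-\frac1n\right)\right),
\]
and since $s/M\ge1/k$ this is at most $\exp\bigl(-\frac s2(\frac1k-\frac1n)\bigr)$. The term $1/n$ is natural: a set that meets every coset of $Q_c$ in at most one point never spans an edge of color $c$, and such a set has density at most $1/n$. The choice $n>k$ forces $D$ to meet an average coset in more than one point.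

The $d$ colors are independent, so $D$ is an independent set with probability at most $\exp\bigl(-\frac{ds}2(\frac1k-\frac1n)\bigr)$. From $e^s\ge s^s/s!$ we get $\binom Ms\le M^s/s!\le(eM/s)^s\le(ek)^s$ for the number of choices of $D$. So the expected number of independent sets of size $s$ is at most
\[
\exp\left(s\left[1+\ln k-\frac d2\left(\frac1k-\frac1n\right)\right]\right),
\]
which is less than $1$ by~\eqref{eq:n}. Hence some outcome $G$ has no independent set of size $s$. For this graph $\alpha(G)\le\lceil M/k\rceil-1<M/k$, and $\chi(G)\ge M/\alpha(G)>k$.
\end{proof}

\section{The number of colors}\label{sec:colors}

In a proper coloring with $d$ colors the maximum degree is at most $d$, and greedy coloring of the vertices gives $\chi\le d+1$. This yields only $f_m(k)\ge k-1$. The extra factor $\ln k$ comes from the absence of triangles, through the following theorem. It is stated in~\cite{Molloy} for the list chromatic number, which is at least the chromatic number.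

\begin{theorem}[Molloy~\cite{Molloy}]\label{thm:molloy}
For every $\varepsilon>0$ there is $\Delta_\varepsilon$ such that every triangle-free graph of maximum degree at most $\Delta$, where $\Delta\ge\Delta_\varepsilon$, has chromatic number at most $(1+\varepsilon)\Delta/\ln\Delta$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:colors}]
\emph{Upper bound.} Let $k\ge2$ and $d=\lfloor2(k-1)(1+\ln(k-1))\rfloor+1$, so that $d>2(k-1)(1+\ln(k-1))$. Theorem~\ref{thm:main} with $k-1$ in place of $k$ gives a graph of chromatic number at least $k$ with a proper coloring in $d$ colors, which is $m$-recurrent by Corollary~\ref{cor:conj}. So $f_m(k)\le d$, and $d/(k\ln k)\to2$ as $k\to\infty$.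

\emph{Lower bound.} Fix $\varepsilon>0$ and let $k\ge\max\{\Delta_\varepsilon+1,3\}$. Let $G$ be a graph with $\chi(G)\ge k$ and an $m$-recurrent coloring with $d$ colors. The maximum degree of $G$ is at most $d$, and $d\ge k-1\ge\Delta_\varepsilon$. A properly colored triangle contains each of three colors exactly once, which is excluded for every $m\ge1$; so $G$ is triangle-free. Theorem~\ref{thm:molloy} with $\Delta=d$ gives $k\le(1+\varepsilon)d/\ln d$, and therefore
\[
d\ge\frac{k\ln d}{1+\varepsilon}\ge\frac{k\ln(k-1)}{1+\varepsilon}.
\]
Since $\ln(k-1)/\ln k\to1$ and $\varepsilon>0$ is arbitrary, $f_m(k)\ge(1-o(1))k\ln k$.
\end{proof}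

Thus $f_m(k)=\Theta(k\ln k)$ for every fixed $m$, and the two bounds differ asymptotically by a factor of $2$. The upper bound does not depend on $m$: in the construction, $m$ enters only through the group $\Gamma$, whose order cancels in the union bound.

\begin{thebibliography}{9}

\bibitem{DHY}
James Davies, Meike Hatzel and Liana Yepremyan,
\emph{Counterexample to Babai's lonely colour conjecture},
arXiv:2410.05199 (2024).

\bibitem{Molloy}
M. Molloy,
\emph{The list chromatic number of graphs with small clique number},
J. Combin. Theory Ser. B 134 (2019).

\end{thebibliography}
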